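\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}
\title{A quadratic morphism whose orbit length generating functions have no common denominator}

\begin{abstract}
To an automorphism $w$ of the rooted binary tree one attaches the power series $\Phi_w$ in two variables that counts the orbits of $w$ by length and level. A conjecture from a paper by Pink states that for $w$ in the iterated monodromy group of a postcritically finite quadratic morphism of $\mathbb P^1_{\mathbb C}$ these series are rational with a common denominator. We disprove this. For an explicit real quadratic morphism with seven postcritical points we find group elements $w_1,w_2,\dots$ such that each $\Phi_{w_N}$ is rational, but every denominator of $\Phi_{w_N}$ is divisible by $\frac{(XY^2)^{2N}-1}{(XY^2)^2-1}$. The series that count all orbits on each level, regardless of length, have no common denominator either.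
\end{abstract}

\section{The question and the answer}

Let $T$ be an infinite rooted regular binary tree. The group that $\mathrm{Aut}(T)$ induces on the $2^n$ vertices of level $n$ is a finite $2$-group, so every orbit of an automorphism $w$ on level $n$ has length $2^m$ for some $m\le n$. Let $o_{m,n}(w)$ be the number of orbits of length $2^m$ on level $n$. The \emph{orbit length generating function} of $w$ is
\[
\Phi_w=\sum_{n\ge m\ge 0}o_{m,n}(w)X^mY^n\ \in\ 1+Y\mathbb Z[[X,Y]].
\]
It depends only on the $\mathrm{Aut}(T)$-conjugacy class of $w$.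

Let $f:\mathbb P^1_{\mathbb C}\to\mathbb P^1_{\mathbb C}$ be a morphism of degree $2$. Its postcritical set $P$ consists of all $f^n(c)$ with $n\ge1$ and $c$ one of the two critical points, and $f$ is \emph{postcritically finite} if $P$ is finite. In that case choose $t\in\mathbb P^1_{\mathbb C}\setminus P$. The tree of preimages $T_t$ has the $2^n$ points of $f^{-n}(t)$ as vertices of level $n$, and each $z\in f^{-(n+1)}(t)$ is joined to $f(z)\in f^{-n}(t)$. It is isomorphic to $T$. Since $f^n$ restricts to a covering of $\mathbb P^1_{\mathbb C}\setminus P$, path lifting gives an action of $\pi_1(\mathbb P^1_{\mathbb C}\setminus P,t)$ on $T_t$. The image $\Gamma$ of this action in $\mathrm{Aut}(T_t)\cong\mathrm{Aut}(T)$ is the (discrete) \emph{iterated monodromy group} of $f$; it is well defined up to conjugacy in $\mathrm{Aut}(T)$.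

The simplest case is $f(z)=z^2$, where $P=\{0,\infty\}$ and $\Gamma$ is generated by one element $g$. On level $n$, the $2^n$-th roots of $t$, the generator is a single cycle. So $g^k$ with $k=2^ju$, $u$ odd, has on level $n$ exactly $2^{\min(j,n)}$ orbits, all of the same length, and
\[
\Phi_{g^k}=\sum_{n<j}2^nY^n+\frac{2^jY^j}{1-XY},\qquad \Phi_e=\frac1{1-2Y}.
\]
Thus $(1-XY)(1-2Y)$ is a common denominator for all $\Phi_w$, $w\in\Gamma$. This is an instance of a known fact: if $f$ is a postcritically finite quadratic polynomial, then all $\Phi_w$, $w\in\Gamma$, are rational and possess a common denominator depending only on $\Gamma$. The following conjecture is taken from \cite{Pink}.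

\begin{conjecture}
For the iterated monodromy group $\Gamma$ of any postcritically finite quadratic morphism $\mathbb P^1_{\mathbb C}\to\mathbb P^1_{\mathbb C}$, the $\Phi_w$ for all $w\in\Gamma$ are rational and possess a common denominator; that is, there is a nonzero $D\in\mathbb Z[X,Y]$ with $D\cdot\Phi_w\in\mathbb Z[X,Y]$ for all $w\in\Gamma$.
\end{conjecture}

There is a simple reason to expect a common denominator. If $w$ fixes the two vertices of level $1$, then $\Phi_w$ is determined by the two automorphisms (\emph{sections}) that $w$ induces on the subtrees there. If $w$ swaps them, then $\Phi_w$ is determined by the first return map $w^2$ on one subtree. When finitely many of these operations lead from every $w$ into one finite list of conjugacy classes that is closed under the operations, the series on the list satisfy a finite linear system, and its determinant is a common denominator for all $\Phi_w$. But the two operations affect the length of a word in opposite ways. Passing to a section tends to shorten words; squaring doubles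 them. If the effects balance, there can be cycles of conjugacy classes of arbitrary length, and a cycle of length $K$ may produce a denominator of the form $1-M^K$ with a monomial $M$. We show that this does happen.

For $p\in(-1,0)$ put
\begin{equation}\label{eq:abq}
a=\sqrt{\tfrac{1+p^2}2},\qquad b=\frac{1+pa}{a+p},\qquad q=a(1-p^2)+p^3,\qquad f(z)=\frac{pz^2-q}{z^2-1}.
\end{equation}
Here $a^2-p^2=\frac{1-p^2}2>0$, so $a+p>0$ and $b$ is defined. Throughout,
\begin{equation}\label{eq:alphabeta}
Z=XY^2,\qquad \alpha=\frac{2Y^3}{1-Y^2},\qquad \beta=\frac{2Y(1+Z+Z\alpha)}{1-2Z^2}.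
\end{equation}

\begin{theorem}\label{thm:main}
There is $p\in(-\frac7{17},-\frac7{23})$ with $f(f(q))=-b$. For every such $p$ the map $f$ is a postcritically finite morphism of degree $2$ with seven postcritical points. Let $\Gamma$ be its iterated monodromy group. For every $N\ge1$ there is $w_N\in\Gamma$ with
\begin{equation}\label{eq:main}
\Phi_{w_N}=\frac1{1-2Y}\left[1+(X-2)Y\left(\frac{Y}{1-Z}+\frac{Y\alpha+\frac12Z\beta}{1-Z^2}+\frac{Y^4\beta}{1-Z^{2N}}\right)\right].
\end{equation}
If $0\ne E\in\mathbb C[X,Y]$ and $E\,\Phi_{w_N}\in\mathbb C[X,Y]$, then $\frac{Z^{2N}-1}{Z^2-1}$ divides $E$. In particular the conjecture is false.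
\end{theorem}

The last sentence follows from the one before it: the divisor has degree $3(2N-2)=6N-6$, so a common denominator $D\neq0$ would have degree at least $6N-6$ for every $N$.

\begin{theorem}\label{thm:special}
Let $w_N$ be as in Theorem~\ref{thm:main}. For every $x_0\in\mathbb C\setminus\{0,2\}$ the series $\Phi_{w_N}(x_0,Y)$, $N\ge1$, have no common denominator in $\mathbb C[Y]$. In particular $(x_0=1)$ the generating functions of the numbers of orbits on the levels have no common denominator.
\end{theorem}

What is refuted is rationality together with a common denominator. We do not decide whether every individual $\Phi_w$, $w\in\Gamma$, is rational.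

Section~\ref{sec:doubling} replaces $\Phi_w$ by a series with simpler recursions. Sections~\ref{sec:map} and~\ref{sec:recursion} construct $f$ and describe elements of $\Gamma$ by words in seven involutions. Section~\ref{sec:cyclic} contains the main idea: a family of words on which the return map acts as doubling modulo an odd number $r$. Section~\ref{sec:side} computes the terms that the doubling map leaves aside, and the theorems are proved in Sections~\ref{sec:proof} and~\ref{sec:special}.

\section{Counting the orbits that double}\label{sec:doubling}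

Let $g\in\mathrm{Aut}(T)$ and let $O$ be an orbit of $g$ of length $2^m$ on level $n$. The power $g^{2^m}$ fixes each $u\in O$. It either swaps the two children of $u$ or fixes both, and since it commutes with $g$, the same alternative holds for all $u\in O$. Accordingly the children of the vertices in $O$ form one orbit of length $2^{m+1}$ or two orbits of length $2^m$. In the first case we say that $O$ \emph{doubles}, in the second that it \emph{splits}. Let
\[
\Delta_g=\sum_{m,n}d_{m,n}(g)X^mY^n\in\mathbb Z[[X,Y]],
\]
where $d_{m,n}(g)$ is the number of orbits of length $2^m$ on level $n$ that double. Every orbit on a level $\ge 1$ arises from one on the level above it in the tree, one step closer to the root, so $\Phi_g=1+2Y(\Phi_g-\Delta_g)+XY\Delta_g$, that is,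
\begin{equation}\label{eq:PhiDelta}
\Phi_g=\frac{1+(X-2)Y\,\Delta_g}{1-2Y}.
\end{equation}
So it suffices to compute $\Delta_g$.

Fix isomorphisms $\lambda_R,\lambda_L$ from $T$ onto the subtrees at the two vertices of level $1$, which we call the \emph{sheets} $R$ and $L$. Products in $\mathrm{Aut}(T)$ are read from left to right: in $gh$ the factor $g$ acts first. The section $g|_x\in\mathrm{Aut}(T)$ of $g$ at a sheet $x$ is defined by $g\lambda_x(y)=\lambda_{x'}(g|_x\,y)$, where $x'$ is the sheet to which $g$ moves $x$. Hence $(gh)|_x=g|_x\,h|_{x'}$. If $g$ fixes the sheets, we write $g=(g_R,g_L)$ with $g_R=g|_R$, $g_L=g|_L$; such pairs multiply componentwise. Let $\sigma$ be the swap with trivial sections, and $e$ the identity.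

\begin{lemma}\label{lem:calculus}
\begin{enumerate}
\item[(i)] If $g=(g_R,g_L)$ fixes the sheets, then $\Delta_g=Y(\Delta_{g_R}+\Delta_{g_L})$.
\item[(ii)] If $g$ swaps the sheets, then $\Delta_g=1+XY\Delta_h$ with $h=g^2|_R$.
\item[(iii)] $\Delta_e=0$, and $\Delta_g$ does not change if $g$ is replaced by a conjugate, by $g^{-1}$, or by $g^k$ with $k$ odd.
\end{enumerate}
\end{lemma}
\begin{proof}
(i) The root splits. The orbits of $g$ on level $n+1$ correspond under $\lambda_R,\lambda_L$ to the orbits of $g_R$ and of $g_L$ on level $n$, and doubling is preserved. (ii) The root doubles and contributes $1$. An orbit of $g$ on level $n+1$ meets the subtree on sheet $R$ in one orbit of $h$ on level $n$, of half the length, and every orbit of $h$ arises in this way exactly once; doubling is again preserved. (iii) All orbits of $e$ split, so $\Delta_e=0$. Conjugation carries orbits to orbits and respects levels, lengths and doubling. Finally, which orbits double is determined by the orbits on all levels. On each level $g$ generates a group of $2$-power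 order, so $g^k$ with $k$ odd (for instance $k=-1$) generates the same group and has the same orbits.
\end{proof}

For instance, an automorphism $g$ that swaps the sheets and has $g^2|_R=g$ satisfies $\Delta_g=1+XY\Delta_g$; hence $\Delta_g=\frac1{1-XY}$ and $\Phi_g=\frac1{1-XY}$, as for the generator in the case $f(z)=z^2$. This is the shortest example of a cycle producing a denominator.

\section{The map}\label{sec:map}

We want a map for which the recursion can be read off from a picture. This is the case if $f(z)$ is a M\"obius function of $z^2$ with real coefficients and $P\subset\mathbb R$: then the preimages of the upper half plane are two opposite quadrants, and only the order of a few real points matters. The map $f$ in \eqref{eq:abq} has critical points $0,\infty$ with $f(0)=q$ and $f(\infty)=p$. The formulas for $a,b,q$ are chosen so that $p\mapsto a\mapsto b\mapsto -a$ for every $p$; the remaining parameter is used to make the orbit of $q$ finite.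

\begin{lemma}\label{lem:ident}
For all $p\in(-1,0)$ we have $f(p)=a$, $f(a)=b$, $f(b)=-a$ and $q<a<1<b$. If moreover $p\in[-\frac7{17},-\frac7{23}]$, then $0<-p<q$.
\end{lemma}
\begin{proof}
The equation $f(p)=a$ reads $p^3-q=a(p^2-1)$, which is the definition of $q$. Next, $0<a<1$ because $p^2<1$. We have $q(a+p)=a^2(1-p^2)+ap+p^4$, so
\[
(pa^2-q)(a+p)-(1+pa)(a^2-1)=a^2(p^2-1)+1+pa-q(a+p)=(1-p^2)(1+p^2-2a^2)=0,
\]
which is $f(a)=b$. It gives $q=pa^2-b(a^2-1)$, and therefore
\[
pb^2+a(b^2-1)-q=p(b^2-a^2)+ab(a+b)-(a+b)=(a+b)\bigl(p(b-a)+ab-1\bigr)=0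
\]
by the definition of $b$. Moreover $b>1$, because $(1+pa)-(a+p)=(1-a)(1-p)>0$. So $b^2\ne1$ and the last equation says $f(b)=-a$. Also $q-a=-ap^2+p^3<0$.

Let $p\in[-\frac7{17},-\frac7{23}]$. Then $|p|<0.412$, $p^2<0.17$, $|p|^3<0.07$ and $a>0.7$, so $q>0.7\cdot0.83-0.07=0.511>-p$.
\end{proof}

For $p\in[-\frac7{17},-\frac7{23}]$ put $\xi=f(q)=\frac{q-pq^2}{1-q^2}$. Since $0<q<1$ and $p<0$, we have $\xi>0$.

\begin{lemma}\label{lem:exist}
There is $p\in(-\frac7{17},-\frac7{23})$ with $f(\xi)=-b$. For every such $p$ we have $1<\xi<b$.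
\end{lemma}
\begin{proof}
We have $p+b>0$ and $q+b>p+b$. The equation $f(\xi)=-b$ is equivalent to $\xi^2(p+b)=q+b$; a solution of the latter satisfies $\xi^2=\frac{q+b}{p+b}>1$, so no division by zero occurs. Let $h(p)=\xi^2(p+b)-(q+b)$, a continuous function of $p$. We use that $x\mapsto\frac{x-px^2}{1-x^2}$ increases on $(0,1)$ for fixed $p<0$.

At $p=-\frac7{17}$ we have $a=\frac{13}{17}$, $b=\frac{33}{17}$, $q=\frac{2777}{4913}\in(0.565,0.566)$. So $\xi<1.03$ and $\xi^2(p+b)<1.07\cdot\frac{26}{17}<1.7<2.5<q+b$. Hence $h<0$.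

At $p=-\frac7{23}$ we have $a=\frac{17}{23}$, $b=\frac{41}{23}$, $q=\frac{7817}{12167}\in(0.64,0.643)$. So $\xi>1.295$ and $\xi^2(p+b)>1.677\cdot\frac{34}{23}>2.47>2.43>q+b$. Hence $h>0$.

So $h$ has a zero in the open interval. At any zero, $\xi^2>1$ and $\xi>0$, so $\xi>1$. Since $f(z)=p+\frac{p-q}{z^2-1}$ with $p<q$ increases on $(1,\infty)$, and $f(\xi)=-b<-a=f(b)$, we get $\xi<b$.
\end{proof}

From now on $p$ is fixed as in Lemma~\ref{lem:exist}. Since $p\ne q$, $f$ has degree $2$. It is even, so the critical orbits are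
\[
0\mapsto q\mapsto\xi\mapsto-b\mapsto-a\mapsto b\mapsto-a,\qquad\infty\mapsto p\mapsto a\mapsto b .
\]
Thus $f$ is postcritically finite and $P=\{-b,-a,p,q,a,\xi,b\}$, where
\[
-b<-a<p<0<q<a<\xi<b .
\]
The components of $(\mathbb R\cup\{\infty\})\setminus P$ are
\[
\begin{gathered}
I_1=(q,a),\quad I_2=(a,\xi),\quad I_3=(\xi,b),\quad I_4=(b,\infty]\cup(-\infty,-b),\\
I_5=(-b,-a),\quad I_6=(-a,p),\quad I_7=(p,q).
\end{gathered}
\]

As $z$ runs through $(0,\infty)$, the value $f(z)$ increases from $q$ to $+\infty$ on $(0,1)$, passes through $\infty$ at $z=1$, and increases from $-\infty$ to $p$ on $(1,\infty)$. On the way $f(-p)=a$, $f(q)=\xi$, $f(a)=b$, $f(\xi)=-b$, $f(b)=-a$. So each point of an interval $I_i$ with $i\ne7$ has exactly one preimage in $(0,\infty)$, and the other preimage is its negative. Hence for $i\neq7$ the set $f^{-1}(I_i)$ consists of a \emph{right} piece in $(0,\infty)$ and its negative, the \emph{left} piece. Each lies in one of the intervals $I_j$; call it $I_{R(i)}$ and $I_{L(i)}$, respectively (see Figure~\ref{fig:line};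 recall $-p<q$):
\begin{center}
\begin{tabular}{c|cc|cc}
$i$ & right piece & $R(i)$ & left piece & $L(i)$\\\hline
$1$ & $(0,-p)$ & $7$ & $(p,0)$ & $7$\\
$2$ & $(-p,q)$ & $7$ & $(-q,p)$ & $6$\\
$3$ & $(q,a)$ & $1$ & $(-a,-q)$ & $6$\\
$4$ & $(a,\xi)$ & $2$ & $(-\xi,-a)$ & $5$\\
$5$ & $(\xi,b)$ & $3$ & $(-b,-\xi)$ & $5$\\
$6$ & $(b,\infty)$ & $4$ & $(-\infty,-b)$ & $4$
\end{tabular}
\end{center}
Finally $f(iy)=\frac{py^2+q}{y^2+1}$, and $f(z)$ is a M\"obius function of $z^2$ that maps $(-\infty,0)$ onto $(p,q)$. So $f^{-1}(I_7)=i\mathbb R\setminus\{0\}$.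

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.1cm,y=1cm]
\draw (-6.1,0)--(6.1,0);
\foreach \k/\l in {-5/{-b},-4/{-\xi},-3/{-a},-2/{-q},-1/{p},0/{0},1/{-p},2/{q},3/{a},4/{\xi},5/{b}}
  \node at (\k,-0.35) {$\l$};
\foreach \k in {-5,-3,-1,2,3,4,5} \fill (\k,0) circle (2.2pt);
\foreach \k in {-4,-2,0,1} \draw[fill=white] (\k,0) circle (2.2pt);
\foreach \u/\v/\l in {-4.95/-3.05/5,-2.95/-1.05/6,-0.95/1.95/7,2.05/2.95/1,3.05/3.95/2,4.05/4.95/3}
  {\draw[|-|] (\u,0.35)--(\v,0.35); \node at ({(\u+\v)/2},0.7) {$I_{\l}$};}
\draw[|-] (5.05,0.35)--(6.1,0.35); \node at (5.6,0.7) {$I_4$};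
\draw[-|] (-6.1,0.35)--(-5.05,0.35); \node at (-5.6,0.7) {$I_4$};
\foreach \k/\l in {-5.6/6,-4.5/5,-3.5/4,-2.5/3,-1.5/2,-0.5/1,0.5/1,1.5/2,2.5/3,3.5/4,4.5/5,5.6/6}
  \node at (\k,-0.95) {$I_{\l}$};
\end{tikzpicture}
\caption{The real line (not to scale). Solid dots are the seven postcritical points, hollow dots the other marked points. Above the line: the intervals $I_1,\dots,I_7$ (with $I_4$ passing through $\infty$). Below each gap between neighboring dots: the interval onto which $f$ maps this gap.}
\label{fig:line}
\end{figure}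

\section{Seven involutions}\label{sec:recursion}

\subsection*{The recursion}
Let $H,H^-$ be the upper and lower half planes and $Q_1,\dots,Q_4$ the open quadrants. Since $u\mapsto\frac{pu-q}{u-1}$ has determinant $q-p>0$, it preserves $H$; so $f$ maps each of $Q_1,Q_3$ homeomorphically onto $H$ and each of $Q_2,Q_4$ onto $H^-$. Take the base point $t\in H$. Its preimages are $t_R\in Q_1\subset H$ and $t_L\in Q_3\subset H^-$.

For a path $\gamma$ in $\mathbb P^1_{\mathbb C}\setminus P$ from $x$ to $x'$ let $\mu_\gamma:T_x\to T_{x'}$ be path lifting; it depends only on the homotopy class of $\gamma$, and $\mu_{\gamma\delta}$ is $\mu_\gamma$ followed by $\mu_\delta$. Because $f$ is real, complex conjugation is an isomorphism $T_x\to T_{\bar x}$, and $\mu_{\bar\gamma}(\bar z)=\overline{\mu_\gamma(z)}$.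

For $1\le i\le7$ let $\ell_i$ be a path that first runs from $t$ inside $H$ to a point of $I_i$, and then from there inside $H^-$ to $\bar t$ along the complex conjugate of the first part, traversed backwards. Then $\bar\ell_i=\ell_i^{-1}$. The set $H\cup I_i\cup H^-$ is simply connected, so the homotopy class of $\ell_i$ does not depend on choices. A path from $t$ to $\bar t$ is not a loop, but conjugation brings us back: define
\[
r_i\in\mathrm{Aut}(T_t),\qquad r_i(z)=\overline{\mu_{\ell_i}(z)} .
\]
Applying $r_i$ and then $r_j$ gives $z\mapsto\mu_{\bar\ell_j}(\mu_{\ell_i}(z))=\mu_{\ell_i\ell_j^{-1}}(z)$, where $\ell_i\ell_j^{-1}$ is a loop at $t$. So $r_i^2=e$, and \emph{every product of an even number of the $r_i$ lies in $\Gamma$}.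

We write products of the $r_i$ as words in bold digits: $\mathbf{52}$ stands for $r_5r_2$. From now on $T=T_t$, and the sheets $R,L$ of Section~\ref{sec:doubling} are the vertices $t_R,t_L$.

\begin{proposition}\label{prop:rec}
For suitable isomorphisms $\lambda_R,\lambda_L$ of $T_t$ onto its subtrees at $t_R,t_L$,
\[
\mathbf1=(\mathbf7,\mathbf7),\quad\mathbf2=(\mathbf7,\mathbf6),\quad\mathbf3=(\mathbf1,\mathbf6),\quad\mathbf4=(\mathbf2,\mathbf5),\quad\mathbf5=(\mathbf3,\mathbf5),\quad\mathbf6=(\mathbf4,\mathbf4),\quad\mathbf7=\sigma .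
\]
\end{proposition}
\begin{proof}
The subtree of $T_t$ at $t_R$ is $T_{t_R}$, and on it $\mu_{\ell_i}$ equals $\mu_{\tilde\ell}$, where $\tilde\ell$ is the lift of $\ell_i$ under $f$ starting at $t_R$. The same holds for $t_L$. Let $\kappa_R$ be a path in $H$ from $t$ to $t_R$, and $\kappa_L$ a path in $H^-$ from $\bar t$ to $t_L$. Put $\lambda_R(y)=\mu_{\kappa_R}(y)$ and $\lambda_L(y)=\mu_{\kappa_L}(\bar y)$ for $y\in T_t$.

\emph{$i\ne7$, sheet $R$.} The lift $\tilde\ell$ runs from $t_R$ in $Q_1$ to $f^{-1}(I_i)$. The part of $f^{-1}(I_i)$ on the boundary of $Q_1$ is the right piece, so $\tilde\ell$ continues into $Q_4$ and ends in $\bar t_R$. It stays in the simply connected set $H\cup I_{R(i)}\cup H^-$, so $\tilde\ell\simeq\kappa_R^{-1}\ell_{R(i)}\bar\kappa_R$ and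
\[
r_i\lambda_R(y)=\overline{\mu_{\bar\kappa_R}(\mu_{\ell_{R(i)}}(y))}=\mu_{\kappa_R}\bigl(\overline{\mu_{\ell_{R(i)}}(y)}\bigr)=\lambda_R(r_{R(i)}y).
\]

\emph{$i\ne7$, sheet $L$.} The lift runs from $t_L\in Q_3$ through the left piece into $Q_2$ and ends in $\bar t_L$, inside $H\cup I_{L(i)}\cup H^-$. So $\tilde\ell\simeq\kappa_L^{-1}\ell_{L(i)}^{-1}\bar\kappa_L$. Since $\ell_{L(i)}^{-1}=\bar\ell_{L(i)}$ and $\mu_{\bar\ell_{L(i)}}(\bar y)=\overline{\mu_{\ell_{L(i)}}(y)}=r_{L(i)}y$, we get
\[
r_i\lambda_L(y)=\overline{\mu_{\bar\kappa_L}(r_{L(i)}y)}=\mu_{\kappa_L}(\overline{r_{L(i)}y})=\lambda_L(r_{L(i)}y).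
\]

\emph{$i=7$.} The lift starting at $t_R\in Q_1$ crosses the positive imaginary axis and ends in $\bar t_L\in Q_2$. It stays in $H$, so it is homotopic to $\kappa_R^{-1}\bar\kappa_L$, and $r_7\lambda_R(y)=\overline{\mu_{\bar\kappa_L}(y)}=\mu_{\kappa_L}(\bar y)=\lambda_L(y)$. The lift starting at $t_L\in Q_3$ crosses the negative imaginary axis, stays in $H^-$ and ends in $\bar t_R$. It is homotopic to $\kappa_L^{-1}\bar\kappa_R$, and $r_7\lambda_L(y)=\overline{\mu_{\bar\kappa_R}(\bar y)}=\mu_{\kappa_R}(y)=\lambda_R(y)$.

Inserting the table of $R(i)$ and $L(i)$ gives the claim.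
\end{proof}

Sections of words are now computed mechanically. \emph{Start on a sheet and read the word from left to right. The letter $\mathbf7$ changes the sheet and outputs nothing; every other letter has one letter as output, according to the current sheet:}
\begin{center}
\begin{tabular}{c|cccccc}
letter & $\mathbf1$ & $\mathbf2$ & $\mathbf3$ & $\mathbf4$ & $\mathbf5$ & $\mathbf6$\\\hline
output on $R$ & $\mathbf7$ & $\mathbf7$ & $\mathbf1$ & $\mathbf2$ & $\mathbf3$ & $\mathbf4$\\
output on $L$ & $\mathbf7$ & $\mathbf6$ & $\mathbf6$ & $\mathbf5$ & $\mathbf5$ & $\mathbf4$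
\end{tabular}
\end{center}
A word swaps the sheets if and only if it contains an odd number of letters $\mathbf7$. If $g$ is a word with this property and $g^2|_R$ is computed, then the second copy of $g$ is entered on sheet $L$. So each letter of $g$ other than $\mathbf7$ is read once on each sheet.

\subsection*{Relations}

\begin{lemma}\label{lem:rel}
The pairs $\mathbf1,\mathbf7$; $\mathbf6,\mathbf7$; $\mathbf4,\mathbf5$; $\mathbf5,\mathbf6$ commute, and $(\mathbf{46})^4=e$.
\end{lemma}
\begin{proof}
Conjugation by $\mathbf7=\sigma$ exchanges the two sections, so $\mathbf1=(\mathbf7,\mathbf7)$ and $\mathbf6=(\mathbf4,\mathbf4)$ commute with $\mathbf7$. Two involutions commute if and only if their product has trivial square. We have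
\begin{align*}
&\mathbf{12}=(e,\mathbf{76}),&&(\mathbf{12})^2=(e,(\mathbf{76})^2)=e;\\
&\mathbf{23}=(\mathbf{71},e),&&(\mathbf{23})^2=((\mathbf{71})^2,e)=e;\\
&\mathbf{45}=(\mathbf{23},e),&&(\mathbf{45})^2=((\mathbf{23})^2,e)=e;\\
&\mathbf{34}=(\mathbf{12},\mathbf{65}),&&(\mathbf{34})^2=(e,(\mathbf{65})^2);\\
&\mathbf{56}=(\mathbf{34},\mathbf{54}),&&(\mathbf{56})^2=((\mathbf{34})^2,e).
\end{align*}
Since $(\mathbf{65})^2$ is the inverse of $(\mathbf{56})^2$, the last two lines show by induction on $n$ that $(\mathbf{34})^2$ and $(\mathbf{56})^2$ act trivially on level $n$ for all $n$. So both are trivial.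

Reading $\mathbf{7272}$ from $R$ gives $\mathbf{67}$, and from $L$ gives $\mathbf{76}$; so $(\mathbf{72})^2=(\mathbf{67},\mathbf{76})$ and $(\mathbf{72})^4=e$. Next, $\mathbf{24}=(\mathbf{72},\mathbf{65})$ gives $(\mathbf{24})^2=((\mathbf{72})^2,e)$ and $(\mathbf{24})^4=e$. Finally, $\mathbf{46}=(\mathbf{24},\mathbf{54})$ gives $(\mathbf{46})^2=((\mathbf{24})^2,e)$ and $(\mathbf{46})^4=e$.
\end{proof}

\subsection*{Some values of $\Delta$}

\begin{lemma}\label{lem:values}
With $\alpha,\beta$ as in \eqref{eq:alphabeta},
\[
\Delta_{\mathbf{67}}=1,\qquad\Delta_{\mathbf{34}}=Y(Y+\alpha),\qquad\Delta_{\mathbf{56}}=\alpha,\qquad\Delta_{\mathbf{16}}=\beta .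
\]
Moreover $\alpha=2Y^3+Y^2\alpha$ and
\begin{equation}\label{eq:beta}
\frac{\beta}{2Y}=1+Z\,(1+\alpha+XY\beta).
\end{equation}
\end{lemma}
\begin{proof}
We use Lemma~\ref{lem:calculus} throughout. The elements $\mathbf{71}$ and $\mathbf{67}$ swap the sheets and have trivial square, so $\Delta_{\mathbf{71}}=\Delta_{\mathbf{67}}=1$. From the sections in the previous proof, $\Delta_{\mathbf{12}}=\Delta_{\mathbf{23}}=Y$ and $\Delta_{\mathbf{45}}=Y^2$. Since $\mathbf{65}$ and $\mathbf{54}$ are the inverses of $\mathbf{56}$ and $\mathbf{45}$, we get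
\[
\Delta_{\mathbf{34}}=Y(Y+\Delta_{\mathbf{56}}),\qquad\Delta_{\mathbf{56}}=Y(\Delta_{\mathbf{34}}+Y^2)=2Y^3+Y^2\Delta_{\mathbf{56}},
\]
so $\Delta_{\mathbf{56}}=\alpha$.

For $\mathbf{16}$ we follow sections and returns:
\[
\mathbf{16}=(\mathbf{74},\mathbf{74}),\qquad(\mathbf{74})^2|_R=\mathbf{52},\qquad\mathbf{52}=(\mathbf{37},\mathbf{56}),\qquad(\mathbf{37})^2|_R=\mathbf{16}.
\]
With $\beta'=\Delta_{\mathbf{16}}$ this says $\beta'=2Y\Delta_{\mathbf{74}}$, $\Delta_{\mathbf{74}}=1+XY\Delta_{\mathbf{52}}$, $\Delta_{\mathbf{52}}=Y(\Delta_{\mathbf{37}}+\alpha)$ and $\Delta_{\mathbf{37}}=1+XY\beta'$. Hence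
\[
\beta'=2Y\bigl(1+Z(1+\alpha+XY\beta')\bigr)=2Y(1+Z+Z\alpha)+2Z^2\beta',
\]
because $2Y\cdot Z\cdot XY=2Z^2$. So $\beta'=\beta$ and \eqref{eq:beta} holds.
\end{proof}

The computation of $\beta$ shows the method on a fixed short cycle: $\mathbf{16}$ returns to itself, and the cycle leaves the denominator $1-2Z^2$. We now look for long cycles.

\section{Cyclic words on which the return map is doubling}\label{sec:cyclic}

\subsection*{The words}
Look at the output table for two pairs of letters, $\{\mathbf1,\mathbf2\}$ and $\{\mathbf5,\mathbf6\}$. On sheet $R$, both $\mathbf1$ and $\mathbf2$ output $\mathbf7$, so the choice between them is forgotten; $\mathbf5$ and $\mathbf6$ output $\mathbf3$ and $\mathbf4$. In the next step, $\mathbf3,\mathbf4$ output $\mathbf1,\mathbf2$ on $R$ and $\mathbf6,\mathbf5$ on $L$. So if a word of length $2r$, with $r$ odd, alternates between the two pairs, then its $R$-section alternates between $\mathbf7$ and $\{\mathbf3,\mathbf4\}$ and swaps the sheets. The square of this section, read from $R$, again alternates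 between the two pairs and has the old length $2r$. Half of the choices have been forgotten and the other half has been used twice. Such a process is governed by doubling.

Let $r\ge5$ be odd and $\eta:\mathbb Z/r\to\{0,1\}$. For an integer $i$ we write $\eta_i$ for the value at the class of $i$. Put $W_\eta=x_1x_2\cdots x_{2r}$ with
\[
x_i=\begin{cases}\mathbf2&\eta_i=0\\\mathbf1&\eta_i=1\end{cases}\quad(i\text{ odd}),\qquad
x_i=\begin{cases}\mathbf5&\eta_i=0\\\mathbf6&\eta_i=1\end{cases}\quad(i\text{ even}).
\]
The length is even, so $W_\eta\in\Gamma$. There is no letter $\mathbf7$, so $W_\eta=(V_\eta,S_\eta)$. On sheet $R$ we read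
\[
V_\eta=\mathbf7c_2\,\mathbf7c_4\cdots\mathbf7c_{2r},\qquad c_i=\begin{cases}\mathbf3&\eta_i=0\\\mathbf4&\eta_i=1,\end{cases}
\]
and on sheet $L$ we read $S_\eta=y_1y_2\cdots y_{2r}$ with
\[
y_i=\begin{cases}\mathbf6&\eta_i=0\\\mathbf7&\eta_i=1\end{cases}\quad(i\text{ odd}),\qquad
y_i=\begin{cases}\mathbf5&\eta_i=0\\\mathbf4&\eta_i=1\end{cases}\quad(i\text{ even}).
\]
The section $V_\eta$ carries the doubling process; $S_\eta$ is left aside, and we call $\Delta_{S_\eta}$ the \emph{side term} of $\eta$.

\begin{lemma}[Translation invariance]\label{lem:trans}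
Replacing $\eta$ by a translate $i\mapsto\eta_{i+c}$ changes neither the conjugacy class of $W_\eta$ nor that of $S_\eta$.
\end{lemma}
\begin{proof}
The letters $x_i,y_i$ depend only on $i$ modulo $2r$, through the parity of $i$ and $\eta_i$. As $r$ is odd, the class $c\in\mathbb Z/r$ is represented by an even integer, again denoted $c$. Shifting positions by $c$ preserves parities, so the $i$-th letter of the new word is the $(i+c)$-th letter of the old one. Thus the new word is a cyclic rotation of the old one, hence conjugate to it.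
\end{proof}

\begin{proposition}\label{prop:double}
Let $\eta^+_i=1-\eta_{2i}$. Then
\begin{equation}\label{eq:step}
\Delta_{W_\eta}=Y+Z\,\Delta_{W_{\eta^+}}+Y\,\Delta_{S_\eta}.
\end{equation}
\end{proposition}
\begin{proof}
The word $V_\eta$ contains $r$ letters $\mathbf7$. As $r$ is odd, it swaps the sheets. Read $V_\eta^2=\prod_{k=1}^{2r}\mathbf7c_{2k}$ from $R$: the letter $c_{2k}$ is read on $L$ for odd $k$ and on $R$ for even $k$. So $V_\eta^2|_R=\prod_{k=1}^{2r}m_k$, where $m_k$ is the output of $c_{2k}$ on $L$ or $R$. For $k$ odd, $m_k=\mathbf6$ if $\eta_{2k}=0$ and $m_k=\mathbf5$ if $\eta_{2k}=1$; that is, $m_k=\mathbf6$ or $\mathbf5$ according as $\eta^+_k=1$ or $0$. For $k$ even, $m_k=\mathbf1$ or $\mathbf2$ according as $\eta^+_k=1$ or $0$. Rotating by one letter we obtain the word $W_{\eta^*}$ with $\eta^*_i=\eta^+_{i+1}$. By Lemma~\ref{lem:trans}, $V_\eta^2|_R$ is conjugate to $W_{\eta^+}$. Now Lemma~\ref{lem:calculus} gives $\Delta_{W_\eta}=Y(\Delta_{V_\eta}+\Delta_{S_\eta})$ and $\Delta_{V_\eta}=1+XY\Delta_{W_{\eta^+}}$.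
\end{proof}

The oddness of $r$ is used twice, to make $V_\eta$ swap the sheets and to make translation harmless.

\subsection*{Cycles}
Put $\eta^{(0)}=\eta$, $\eta^{(k+1)}=(\eta^{(k)})^+$ and $S_k=S_{\eta^{(k)}}$. If $\eta^{(K)}$ is a translate of $\eta$, then $W_{\eta^{(K)}}$ is conjugate to $W_\eta$, and iterating \eqref{eq:step} $K$ times gives
\begin{equation}\label{eq:cycle}
\Delta_{W_\eta}=\frac{\sum_{k=0}^{K-1}Z^k\,Y(1+\Delta_{S_k})}{1-Z^K}.
\end{equation}
The doubling map has long cycles, so $K$ can be made large. But this alone does not suffice: if the side terms $\Delta_{S_k}$ had a smaller period $K'$ dividing $K$, the fraction would reduce to one with denominator $1-Z^{K'}$. The side terms must be simple enough to be computed and must not repeat too early. Two examples show what happens.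

\subsection*{The smallest case}
Let $r=5$ and let $\eta$ be the indicator function of $\{0,2\}$. The positions $2,5,7,10$ carry the value $1$, so
\[
W_\eta=\mathbf{2625151526},\qquad V_\eta=\mathbf{7473737374},\qquad S_\eta=\mathbf{6465757564}.
\]
Reading $V_\eta V_\eta$ from $R$ we get $V_\eta^2|_R=\mathbf{5161526162}$, a rotation of $W'=\mathbf{1615261625}$, whose $R$-section is $V'=\mathbf{7473747473}$. Reading $V'V'$ from $R$ we get $\mathbf{5152626251}$, and this is a rotation of $W_\eta$: starting from the fourth letter it is $\mathbf{2626251515}$, as is $W_\eta$ starting from the ninth. The cycle closes after $K=2$ steps. With $S'$ the $L$-section of $W'$,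
\[
\Delta_{W_\eta}=\frac{Y(1+\Delta_{S_\eta})+ZY(1+\Delta_{S'})}{1-Z^2}.
\]

\subsection*{The first new denominator}
Let $r=17$, and let $\eta$ again be the indicator function of $\{0,2\}$. Since $\eta^{(2)}_i=\eta_{4i}$ and $4\cdot13\equiv1$ modulo $17$, applying $\eta\mapsto\eta^+$ twice leads to the indicator function of $\{0,2\cdot13\}=\{0,9\}$, a translate of $\{0,8\}$; twice more leads to $\{0,-2\}$, a translate of $\{0,2\}$. So we may take $K=4$. Up to conjugation, $S_0$ and $S_2$ belong to the sets $\{0,2\}$ and $\{0,8\}$. For $\{0,8\}$ the letters $\mathbf4$ are at the positions $8,34$ and the letters $\mathbf7$ at $17,25$; between them $\mathbf5$ and $\mathbf6$ alternate. These commute, so starting at position $17$ we read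
\[
\mathbf7\,(\mathbf5^4\mathbf6^3)\,\mathbf7\,(\mathbf{56})^4\,\mathbf4\,(\mathbf6^4\mathbf5^3)\,\mathbf4\,(\mathbf{56})^4=\mathbf{767}\cdot\mathbf{454}=\mathbf{65}.
\]
For $\{0,2\}$ there is a single letter between the two $\mathbf7$ and between the two $\mathbf4$, and we find
\[
\mathbf{757}\,(\mathbf{56})^7\,\mathbf{464}\,(\mathbf{56})^7 .
\]
Here $\mathbf7$ does not commute with the enclosed $\mathbf5$, and the word does not collapse. Lemma~\ref{lem:even} will show that the side terms are $\alpha+Y^3\beta$ for $S_0$ and $\alpha$ for $S_2$, and Lemma~\ref{lem:odd} that $\Delta_{S_1}=\Delta_{S_3}$. So the term $Y^3\beta$ occurs once in a period of length $4$. This is the term that keeps the factor $1+Z^2$ of $1-Z^4$ in the denominator.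

\section{The side terms}\label{sec:side}

In the application, $\eta$ is the indicator function of a two-element set. Then for odd $k$ the function $\eta^{(k)}$ takes the value $1$ at $r-2$ points, an odd number, and the first lemma applies: the side term does not depend on where these points are.

\begin{lemma}\label{lem:odd}
If the number $o$ of $i\in\mathbb Z/r$ with $\eta_i=1$ is odd, then $\Delta_{S_\eta}=\dfrac{\beta}{2Y}$.
\end{lemma}
\begin{proof}
Each class in $\mathbb Z/r$ occurs once at an odd and once at an even position in $\{1,\dots,2r\}$. So $S=S_\eta$ contains $o$ letters $\mathbf7$, $o$ letters $\mathbf4$, $r-o$ letters $\mathbf6$ and $r-o$ letters $\mathbf5$. As $o$ is odd, $S$ swaps the sheets, and in $S'=S^2|_R$ each letter other than $\mathbf7$ contributes both its outputs. Here $\mathbf4$ gives $\mathbf2,\mathbf5$; $\mathbf6$ gives $\mathbf4,\mathbf4$; $\mathbf5$ gives $\mathbf3,\mathbf5$. So $S'$ is a word with the following numbers of letters: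
\[
\mathbf2:\ o,\qquad\mathbf3:\ r-o,\qquad\mathbf4:\ 2(r-o),\qquad\mathbf5:\ o+(r-o)=r.
\]
It contains no $\mathbf7$, so $S'=(S'_R,S'_L)$.

On $L$, the letters $\mathbf2,\mathbf3$ output $\mathbf6$ and $\mathbf4,\mathbf5$ output $\mathbf5$. So $S'_L$ has $r$ letters $\mathbf6$ and $2(r-o)+r$ letters $\mathbf5$. Both numbers are odd and $\mathbf5,\mathbf6$ are commuting involutions; hence $S'_L=\mathbf{56}$.

On $R$, the letters $\mathbf2,\mathbf3,\mathbf4,\mathbf5$ output $\mathbf7,\mathbf1,\mathbf2,\mathbf3$. So $S'_R$ has $o$ letters $\mathbf7$, $r-o$ letters $\mathbf1$, $2(r-o)$ letters $\mathbf2$ and $r$ letters $\mathbf3$. As $o$ is odd, it swaps the sheets. In $F=(S'_R)^2|_R$ each letter $\mathbf1$ contributes $\mathbf7,\mathbf7$, each $\mathbf2$ contributes $\mathbf7,\mathbf6$, and each $\mathbf3$ contributes $\mathbf1,\mathbf6$. So $F$ has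
\[
4(r-o)\text{ letters }\mathbf7,\qquad 2(r-o)+r\text{ letters }\mathbf6,\qquad r\text{ letters }\mathbf1 .
\]
The number of letters $\mathbf7$ is even and $\mathbf7$ commutes with $\mathbf1$ and $\mathbf6$, so these letters cancel. What remains is a word in the involutions $\mathbf1,\mathbf6$ with an odd number of each. Canceling pairs $\mathbf{11}$ and $\mathbf{66}$ preserves both parities and ends with an alternating word of even length that contains an odd number of letters $\mathbf1$. So $F=(\mathbf{16})^k$ with $k$ odd (possibly negative), and $\Delta_F=\beta$ by Lemma~\ref{lem:calculus}(iii).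

Going back up, $\Delta_{S'_R}=1+XY\beta$, then $\Delta_{S'}=Y(1+XY\beta+\alpha)$, and finally
\[
\Delta_S=1+XY\Delta_{S'}=1+Z(1+\alpha+XY\beta)=\frac\beta{2Y}
\]
by \eqref{eq:beta}.
\end{proof}

For even $k$ the function $\eta^{(k)}$ takes the value $1$ at exactly two points. Then $S_{\eta^{(k)}}$ contains two letters $\mathbf7$ and fixes the sheets. Now the distance of the two points matters, but only through a parity.

\begin{lemma}\label{lem:even}
Let $\eta$ be a translate of the indicator function of $\{0,2n\}$ with $1\le n\le\frac{r-1}2$. Then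
\[
\Delta_{S_\eta}=\begin{cases}\alpha&\text{if $n$ is even,}\\\alpha+Y^3\beta&\text{if $n$ is odd.}\end{cases}
\]
\end{lemma}
\begin{proof}
By Lemma~\ref{lem:trans} we may take $\eta$ to be the indicator function itself. Put $d=2n\le r-1$ and $m=\frac{r-1}2-n\ge0$. The positions in $\{1,\dots,2r\}$ with value $1$ are $d,2r$ (even, letter $\mathbf4$) and $r,r+d$ (odd, letter $\mathbf7$). At the other positions $S_\eta$ has $\mathbf6$ (odd) and $\mathbf5$ (even). Start at position $r$:
\begin{itemize}
\item positions $r+1,\dots,r+d-1$ begin and end with $\mathbf5$: $n$ letters $\mathbf5$ and $n-1$ letters $\mathbf6$;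
\item positions $r+d+1,\dots,2r-1$ number $r-1-d=2m$ and alternate;
\item positions $1,\dots,d-1$ begin and end with $\mathbf6$: $n$ letters $\mathbf6$ and $n-1$ letters $\mathbf5$;
\item positions $d+1,\dots,r-1$ number $2m$ and alternate.
\end{itemize}
Since $\mathbf5$ and $\mathbf6$ commute, $S_\eta$ is conjugate to
\[
\mathbf7\,(\mathbf5^n\mathbf6^{n-1})\,\mathbf7\,(\mathbf{56})^m\,\mathbf4\,(\mathbf6^n\mathbf5^{n-1})\,\mathbf4\,(\mathbf{56})^m .
\]

\emph{$n$ even.} This is $\mathbf{767}\,(\mathbf{56})^m\,\mathbf{454}\,(\mathbf{56})^m$. As $\mathbf7$ commutes with $\mathbf6$ and $\mathbf4$ with $\mathbf5$, it equals $\mathbf6(\mathbf{56})^m\mathbf5(\mathbf{56})^m=\mathbf{65}$, so $\Delta_{S_\eta}=\alpha$.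

\emph{$n$ odd.} This is $\mathbf{757}\,(\mathbf{56})^m\,\mathbf{464}\,(\mathbf{56})^m$. We claim that $(\mathbf{56})^m\,\mathbf{464}\,(\mathbf{56})^m=\mathbf{464}$. If $m$ is even, then $(\mathbf{56})^m=e$. If $m$ is odd, then $(\mathbf{56})^m=\mathbf{56}$. Since $\mathbf5$ commutes with $\mathbf4$ and $\mathbf6$, we get $\mathbf{56}\cdot\mathbf{464}\cdot\mathbf{56}=\mathbf{64646}$. Now $\mathbf{64646}\cdot\mathbf{464}=(\mathbf{64})^4=e$ by Lemma~\ref{lem:rel}, and $\mathbf{464}$ is an involution, so $\mathbf{64646}=\mathbf{464}$.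

Thus $S_\eta$ is conjugate to $\mathbf{757}\cdot\mathbf{464}$. Here $\mathbf{757}=(\mathbf5,\mathbf3)$ and $\mathbf{464}=(\mathbf{242},\mathbf{545})=(\mathbf{242},\mathbf4)$. Taking sections repeatedly, we find
\[
\mathbf{757}\cdot\mathbf{464}=(\mathbf{5242},\mathbf{34}),\qquad\mathbf{5242}=(\mathbf{3727},\mathbf{5656})=(\mathbf{3727},e),\qquad\mathbf{3727}=(\mathbf{16},\mathbf{67}).
\]
By Lemma~\ref{lem:values}, $\Delta_{\mathbf{3727}}=Y(\beta+1)$ and $\Delta_{\mathbf{5242}}=Y^2(\beta+1)$, so
\[
\Delta_{S_\eta}=Y\bigl(Y^2(\beta+1)+Y(Y+\alpha)\bigr)=2Y^3+Y^2\alpha+Y^3\beta=\alpha+Y^3\beta .\qedhere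
\]
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

The statements on $f$ were proved in Section~\ref{sec:map}. Two steps of $\eta\mapsto\eta^+$ divide the two-element set on which $\eta=1$ by $4$ modulo $r$. We choose $r$ such that, up to translation, the set $\{0,2\}$ returns only after many divisions, and such that all sets in between are of the form $\{0,2n\}$ with $n$ even.

\subsection*{The formula}
Let $r=4^N+1$, an odd number $\ge5$, let $\eta$ be the indicator function of $\{0,2\}\subset\mathbb Z/r$, and put $w_N=W_\eta\in\Gamma$. With $\eta^{(k)}$ and $S_k$ as in Section~\ref{sec:cyclic}, we have $\eta^{++}_i=1-\eta^+_{2i}=\eta_{4i}$, and hence $\eta^{(2l)}_i=\eta_{4^li}$.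

\emph{Odd $k=2l+1$.} Since $\eta^{(k)}_i=1-\eta^{(2l)}_{2i}$, the function $\eta^{(k)}$ takes the value $1$ at exactly $r-2$ points, an odd number. By Lemma~\ref{lem:odd}, $Y\Delta_{S_k}=\frac12\beta$.

\emph{Even $k=2l$.} Then $\eta^{(2l)}$ is the indicator function of $\{0,2\cdot4^{-l}\}$. As $4^N\equiv-1$ modulo $r$, we have $2\cdot4^{-l}\equiv-2\cdot4^{N-l}$. So for $1\le l\le N$, $\eta^{(2l)}$ is a translate of the indicator function of $\{0,2\cdot4^{N-l}\}$, where $4^{N-l}\le\frac{4^N}2=\frac{r-1}2$. Lemma~\ref{lem:even} applies with $n=1$ for $l=0$, and with the even number $n=4^{N-l}$ for $1\le l\le N-1$: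
\[
Y\Delta_{S_0}=Y\alpha+Y^4\beta,\qquad Y\Delta_{S_{2l}}=Y\alpha\quad(1\le l\le N-1).
\]
For $l=N$ we see that $\eta^{(2N)}$ is a translate of $\eta$.

Hence \eqref{eq:cycle} holds with $K=2N$. We have $\sum_{k=0}^{2N-1}Z^k=\frac{1-Z^{2N}}{1-Z}$, and the even and the odd powers of $Z$ sum to $\frac{1-Z^{2N}}{1-Z^2}$ and $Z\,\frac{1-Z^{2N}}{1-Z^2}$, respectively. Therefore
\begin{equation}\label{eq:DeltaN}
\Delta_{w_N}=\frac{Y}{1-Z}+\frac{Y\alpha+\frac12Z\beta}{1-Z^2}+\frac{Y^4\beta}{1-Z^{2N}},
\end{equation}
and \eqref{eq:PhiDelta} gives \eqref{eq:main}.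

\subsection*{The denominator}
Let $\zeta\in\mathbb C$ with $\zeta^{2N}=1$ and $\zeta^2\ne1$. The polynomial $XY^2-\zeta$ has degree $1$ in $X$ with coprime coefficients $Y^2$ and $-\zeta$, so it is irreducible in $\mathbb C[X,Y]$. Let $\mathrm{ord}$ be the corresponding valuation of $\mathbb C(X,Y)$. A polynomial has $\mathrm{ord}=0$ if and only if it does not vanish identically after the substitution $X=\zeta/Y^2$, under which $Z$ becomes $\zeta$.
\begin{itemize}
\item None of $1-2Y$, $Y$, $1-Y^2$, $1-Z$, $1-Z^2$, $1-2Z^2$ vanishes identically after the substitution; for the last one note $|2\zeta^2|=2$. So the first two terms of \eqref{eq:DeltaN} have $\mathrm{ord}\ge0$.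
\item The factor $X-2$ becomes $\zeta Y^{-2}-2\ne0$. The numerator $2Y(1+Z+Z\alpha)$ of $\beta$ becomes $2Y\bigl(1+\zeta+\frac{2\zeta Y^3}{1-Y^2}\bigr)\ne0$. So $\mathrm{ord}(X-2)=\mathrm{ord}(\beta)=0$.
\item $Z^{2N}-1$ is the product of the pairwise nonassociated irreducible polynomials $XY^2-\zeta'$ with $\zeta'^{2N}=1$. So $\mathrm{ord}(1-Z^{2N})=1$.
\end{itemize}
Hence the third term of \eqref{eq:DeltaN} has $\mathrm{ord}=-1$, and so have $\Delta_{w_N}$ and $\Phi_{w_N}$. If $E\ne0$ and $E\,\Phi_{w_N}$ are polynomials, then $XY^2-\zeta$ divides $E$. This holds for all $2N-2$ values of $\zeta$, and the product of these coprime factors is $\frac{Z^{2N}-1}{Z^2-1}$. This proves Theorem~\ref{thm:main}. \qed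

\section{Specializing the length variable}\label{sec:special}

\begin{proof}[Proof of Theorem~\ref{thm:special}]
The coefficient of $Y^n$ in $\Phi_w$ is a polynomial in $X$, and all denominators in \eqref{eq:main} are polynomials in $Y$ with coefficients in $\mathbb Z[X]$ and constant term $1$. So we may put $X=x_0$ in \eqref{eq:main}. Let $x_0\ne0,2$, now with $Z=x_0Y^2$, and suppose that $0\ne E\in\mathbb C[Y]$ satisfies $E\,\Phi_{w_N}(x_0,Y)\in\mathbb C[Y]$ for all $N\ge1$. In the difference of two of the series only the last term of \eqref{eq:main} remains: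
\[
\Phi_{w_N}(x_0,Y)-\Phi_{w_1}(x_0,Y)=\frac{(x_0-2)\,Y^5\beta(x_0,Y)}{1-2Y}\left(\frac1{1-Z^{2N}}-\frac1{1-Z^2}\right).
\]
The first factor is a nonzero rational function, because $x_0\ne2$ and $\beta(x_0,Y)=2Y+\cdots$. Let $B\subset\mathbb C$ be the finite set of its zeros and poles; it does not depend on $N$. If $y\in\mathbb C\setminus B$ satisfies $(x_0y^2)^{2N}=1$ and $x_0y^2\ne\pm1$, then the right hand side has a pole at $Y=y$, so $E(y)=0$. As $x_0\ne0$, varying $N$ gives infinitely many such $y$, a contradiction. For $x_0=1$ the coefficient of $Y^n$ in $\Phi_w(1,Y)$ is the number of orbits of $w$ on level $n$.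
\end{proof}

\begin{remark}
The excluded values cannot be included. For $x_0=2$, formula \eqref{eq:PhiDelta} gives $\Phi_w(2,Y)=\frac1{1-2Y}$ for all $w$. For $x_0=0$, the series $\Phi_w(0,Y)$ counts the fixed vertices on each level, and there is a common denominator by a theorem in \cite{Nek}: the iterated monodromy group of a postcritically finite rational map, with its standard self-similar action, is contracting. That is, there is a finite section-closed set $\mathcal N\subset\Gamma$ such that for every $w\in\Gamma$ all sections at sufficiently deep levels lie in $\mathcal N$. In this remark sections are those of the standard self-similar action, not those formed with the isomorphisms $\lambda_R,\lambda_L$ of Proposition~\ref{prop:rec}. With either choice $\Phi_g(0,Y)=1+Y\sum_x\Phi_{g|_x}(0,Y)$, summed over the vertices $x$ of level $1$ fixed by $g$. So the series for $g\in\mathcal N$ form a vector $\Phi$ with $\Phi=\mathbf 1+YM\Phi$, where $\mathbf 1$ is the all-ones vector and $M$ is an integer matrix, and $\det(1-YM)$ is a common denominator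 for $g\in\mathcal N$. Applying the same recursion finitely often to an arbitrary $w\in\Gamma$ expresses $\Phi_w(0,Y)$ as a polynomial plus a combination of these series with coefficients in $\mathbb Z[Y]$, so $\det(1-YM)$ is a common denominator for all $w\in\Gamma$. This remark is not used elsewhere.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Nek} V. Nekrashevych, \emph{Self-Similar Groups}, AMS Math. Surveys Monogr. 117, 2005.
\bibitem{Pink} Richard Pink, \emph{Orbit length generating functions of automorphisms of a rooted regular binary tree}, arXiv:1403.8019 (2014).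
\end{thebibliography}
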